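# Large Laplacian eigenvalues of a graph of given diameter

## Lower the threshold by one, admit one more eigenvalue

Let $G$ be a simple connected graph with $n$ vertices and diameter $d$, the largest distance between two vertices. Its Laplacian matrix is $L(G)=D(G)-A(G)$, degrees minus adjacency. The $n$ eigenvalues of $L(G)$ are real and lie in $[0,n]$. For an interval $I\subseteq[0,n]$ we write $m_GI$ for the number of eigenvalues in $I$, with multiplicity. How many eigenvalues can be large, if the diameter is known?

Two vertices at distance $d$ are joined by a shortest path, which uses $d+1$ vertices. Throughout,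
$$t:=n-d-1$$
is the number of vertices outside this path. All Laplacian eigenvalues of a path are below $4$, and an outside vertex can raise a diagonal entry of $L(G)$ at a path vertex by at most $1$. So on the path the Laplacian cannot exceed "something below $4$, plus $t$", and only the $t$ outside vertices can produce eigenvalues that are $\ge t+4$. This suggests $m_G[t+4,n]\le t$, which we verify in two lines below. What happens if we lower the threshold from $t+4$ to $t+4-s$? The first answer that one would guess is *one unit, one eigenvalue*: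
$$m_G[t+4-s,\,n]\ \le\ t+s .$$

Let us test the guess.

*Diameter 1.* Here $G=K_n$, with eigenvalues $0$ and $n$ ($n-1$ times), and $t=n-2$. For $s=1$ the threshold is $n+1$ and the count is $0$. For $s\ge2$ the claimed bound is $n-2+s\ge n$, so there is nothing to prove.

*Diameter 2, $s=1$.* Now $t=n-3$, the threshold is $n$, and the guess says that the eigenvalue $n$ has multiplicity at most $n-2$. The multiplicity of $n$ in $L(G)$ is the number of components of the complement $\overline G$, minus $1$ (the relation between $L(G)$ and $L(\overline G)$ is recalled below). Since $d=2$, $\overline G$ has an edge, hence at most $n-1$ components. The guess holds.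

*The diamond $K_4-e$.* It has $n=4$, $d=2$, $t=1$ and eigenvalues $0,2,4,4$. For $s=1$ the threshold is $4$, the count is $2$ and the bound is $2$: equality. The eigenvalues sit exactly *at* the threshold, which will matter.

*The star $K_{1,3}$.* Again $t=1$; the eigenvalues are $0,1,1,4$, the count is $1$, below the bound $2$.

*Two diamonds in a row.* Take the path $v_0\cdots v_5$, a vertex $w_1$ adjacent to $v_0,v_1,v_2$ and a vertex $w_2$ adjacent to $v_3,v_4,v_5$. Then $n=8$, $d=5$, $t=2$. Adding the edge $v_2v_3$ to two disjoint diamonds does not lower any Laplacian eigenvalue, so at least four eigenvalues are $\ge4$. For $s=2$ the threshold is $4$ and the bound is $t+s=4$.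

*Too far down.* The path $P_6$ has $t=0$, $d=5$. For $s=1$ the guess claims at most one eigenvalue $\ge3$. But $P_6$ has the eigenvalues $2-2\cos\frac{4\pi}{6}=3$ and $2-2\cos\frac{5\pi}6=2+\sqrt3$. The guess fails. Here $s=t+1$, and the threshold $3$ lies inside the range of the spectra of long paths. So the sensible range is $s\le t$, where the threshold stays at least $4$.

With $s=c+1$ the threshold is $t+3-c=n-d+2-c$, the bound is $t+1+c=n-d+c$, and $s\le t$ means $c\le t-1$, which is $d\le n-2-c$. This is a conjecture from Leyou Xu, Bo Zhou, "Diameter vs Laplacian eigenvalue distribution", arXiv:2401.03777 (2024):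

**Conjecture.** Let $G$ be a connected graph of order $n$ with diameter $d\ge 2$. If $c=0,\dots,d-2$ with $\max\{2,c\}\le d\le n-2-c$, then $m_G[n-d+2-c,n]\le n-d+c$.

The conjecture is true, and the hypotheses $c\le d-2$ and $d\ge\max\{2,c\}$ are not needed. (If $c\ge d-1$, the bound is at least $n-1$; the threshold is at least $4$, so the eigenvalue $0$ is not counted and the bound is trivial.) In all statements below $G$ is a connected graph of order $n$ with diameter $d\ge1$.

**Theorem 1 (the conjecture).** If $c\ge0$ is an integer and $d\le n-2-c$, then $m_G[n-d+2-c,n]\le n-d+c$.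

**Theorem 2 (strengthenings).** (a) If $2\le c\le t-2$, then $m_G[n-d+2-c,n]\le n-d+c-1$. (b) If $0\le c\le t-1$, then $m_G[n-d+2-c,n]\le n-d-1+\big\lfloor\frac{3t}{t-c}\big\rfloor$. In particular it is $\le n-d+2$ if $t>4c$.

**Theorem 3 (on sharpness).** Let $d\ge2$.

* (i) $c=0$: for all $t\ge1$ and $d\ge2$, some graph attains the bound of Theorem 1.
* (ii) $c=1$, $t\ge2$: some graph attains the bound if $d\ge4$, and no graph attains it if $d\in\{2,3\}$.
* (iii) $c=t-1$, $t\ge1$: some graph attains the bound if $d\ge\max\{2,3t-1\}$.
* (iv) The condition $d\le n-2-c$ cannot be relaxed to $d\le n-1-c$: if $c=t$ and $d\ge6t+5$, then every $G$ satisfies $m_G[n-d+2-c,n]=m_G[3,n]>n-d+c$.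

Consequently, for a given pair $(t,c)$ with $0\le c\le t-1$, there exist some $d\ge2$ and some graph attaining the bound if and only if $c\in\{0,1,t-1\}$. This does not say that the bound is attained for every $d$: for $c=1$ it fails when $d\in\{2,3\}$, and for $c=t-1\ge2$ and $d<3t-1$ we do not decide whether it is attained.

Theorems 2 and 3 are not needed for Theorem 1.

## Textbook facts on symmetric matrices and Laplacians

For real symmetric matrices, $X\le Y$ means that $Y-X$ is positive semidefinite (the Loewner order). Eigenvalues are counted with multiplicity.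

**Fact 1 (subspaces).** If $x^TXx\ge T|x|^2$ on a subspace of dimension $k$, then $X$ has at least $k$ eigenvalues $\ge T$.

**Fact 2 (monotonicity).** If $X\le Y$, then for each $k$ the $k$-th smallest eigenvalue of $X$ is at most that of $Y$. So $X$ has at most as many eigenvalues $\ge T$ as $Y$, and $Y$ has at most as many nonpositive eigenvalues as $X$.

**Fact 3 (Cauchy interlacing).** If $B$ is a principal submatrix of $X$, the $k$-th smallest eigenvalue of $X$ is at most the $k$-th smallest of $B$. So $X$ has at least as many eigenvalues $<T$ as $B$. Likewise the $k$-th largest eigenvalue of $B$ is at most the $k$-th largest of $X$.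

**Fact 4 (Laplacians).** We have $x^TL(G)x=\sum_{uv\in E(G)}(x_u-x_v)^2$. Hence, if $G'$ is a subgraph of $G$, padded with isolated vertices, then $L(G)\ge L(G')$. Since $L(G)+L(\overline G)$ is $n$ times the identity minus the all-ones matrix, the eigenvalues of $L(\overline G)$ are $0$ and $n-\lambda$, where $\lambda$ runs over the $n-1$ eigenvalues of $L(G)$ on $\mathbf 1^\perp$. The multiplicity of $0$ in a Laplacian is the number of components.

**Fact 5 (spectra).** The path on $N$ vertices has the eigenvalues $2-2\cos\frac{\pi k}{N}$, $k=0,\dots,N-1$, all $<4$. The star $K_{1,a}$ has $0$, $1$ ($a-1$ times) and $a+1$. The complement of the diamond $K_4-e$ is an edge with two isolated vertices, with eigenvalues $2,0,0,0$, so the diamond has $0,2,4,4$.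

## Compression to a diametral path

**Step 1: pass to the path.** This step replaces $L(G)$ by a tridiagonal matrix that we can study. Let $P=v_0v_1\cdots v_d$ be a shortest path between two vertices at distance $d$; it is an induced path. Put $J=\{0,\dots,d\}$, and let $w$ run over the $t$ vertices outside $P$. If $w$ is adjacent to $v_a$ and $v_b$, then $v_a,v_b$ have distance $|a-b|$ and are joined through $w$, so $|a-b|\le2$. Hence, if $a$ is the least index of a neighbor of $w$ on $P$, all neighbors have index in $\{a,a+1,a+2\}$.

**Definition (center).** For each outside vertex $w$ fix an integer $i(w)$, its center, such that all neighbors of $w$ on $P$ have index in $\{i(w)-1,i(w),i(w)+1\}$. (Take $i(w)=a+1$; if $w$ has no neighbor on $P$, take any integer.)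

For example, a vertex adjacent to $v_0$ and $v_2$ has center $1$. For a vertex adjacent only to $v_0$, the recipe gives $1$, and $0$ or $-1$ would do as well.

Let $M$ be the principal submatrix of $L(G)$ on $V(P)$. A diagonal entry is the degree in $G$, that is, the degree in $P$ plus the number of outside neighbors. So
$$M=L(P)+\sum_wE_w,\qquad 0\le E_w\le I,\qquad E_w\le\mathrm{diag}\big(\mathbf 1_{\{i(w)-1,i(w),i(w)+1\}}|_J\big),\tag{1}$$
where $E_w$ is diagonal with a $1$ at the neighbors of $w$. Let $\nu(T)$ be the number of eigenvalues of $M$ that are $\ge T$. By Fact 3, $L(G)$ has at least $d+1-\nu(T)$ eigenvalues $<T$, hence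
$$m_G[T,n]\le n-d-1+\nu(T)=t+\nu(T).\tag{2}$$

Here are the promised two lines. By (1), $M\le L(P)+tI$, whose eigenvalues are all $<t+4$. So $\nu(t+4)=0$ and $m_G[t+4,n]\le t$.

By (2), Theorem 1 follows once we know that $\nu(t+3-c)\le c+1$.

## Deleting the heavy sites costs three per center

The first thing to try is to delete from the path the sites whose diagonal entries are too large. Let $V_j$ be the number of outside neighbors of $v_j$, so that $M=L(P)+\mathrm{diag}(V)$. This attempt proves Theorem 2(b).

**Proof of Theorem 2(b).** Put $r=t-c-1\ge0$, so the threshold is $t+3-c=4+r$. Let $S=\{j\in J:V_j\le r\}$. The principal submatrix satisfies $M[S]\le L(P)[S]+rI$. By Fact 3 the largest eigenvalue of $L(P)[S]$ is at most that of $L(P)$, which is $<4$. So all eigenvalues of $M[S]$ are $<4+r$, and by Fact 3 again $M$ has at least $|S|$ eigenvalues $<4+r$. Therefore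
$$\nu(4+r)\le|J\setminus S|=\big|\{j\in J:V_j\ge t-c\}\big|\le\frac{3t}{t-c},$$
because each outside vertex has at most three neighbors on $P$, so $\sum_jV_j\le3t$. Now (2) gives $m_G[n-d+2-c,n]\le t+\lfloor\frac{3t}{t-c}\rfloor$, which is (b). If $t>4c$, then $3t<4(t-c)$, the floor is at most $3$, and the bound is $t+3=n-d+2$. $\square$

For Theorem 1 this is not enough. Take $c=0$: we get $t+3$ but want $t+1$. The loss occurs when all $t$ outside vertices are adjacent to the same three path vertices. Then three sites are heavy and we delete all three, although we may spend only one deletion. What did the argument ignore? It bounded $L(P)[S]$ by $4$ even when the path had been cut. A site next to a deleted site has lost a neighbor, and that gives it some slack. So one should delete the middle site only, and let the slack absorb the weight on the two neighbors.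

That slack is worth one unit per deleted neighbor, whereas the neighbors carry weight $t$. So we first reduce the weight.

**Step 2: keep only $s$ of the outside vertices.** This step trades threshold for weight. For $t-s$ of the outside vertices we use the crude bound $E_w\le I$, which costs one unit of threshold each; for the other $s$ we keep track of the center.

**Definition ($V_\mu$).** Let $\mu:\mathbb Z\to\mathbb Z_{\ge0}$ have finite total $\sum_i\mu(i)=m$. We think of $\mu$ as a multiset of $m$ centers. Put $V_\mu(j)=\mu(j-1)+\mu(j)+\mu(j+1)$, the sum over the centers $i$ of the indicator of $\{i-1,i,i+1\}$.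

For example, if $\mu(0)=2$, $\mu(1)=1$ and $\mu=0$ elsewhere, then $V_\mu=(2,3,3,1)$ on the sites $-1,0,1,2$, and $0$ elsewhere.

For a finite interval $J\subset\mathbb Z$ let $A_J$ be the adjacency matrix of the path on $J$.

**Lemma 1.** Let $\rho\ge0$ be an integer and $0\le s\le t$. Choose any $s$ of the outside vertices and let $\mu$ be the multiset of their centers. With $J=\{0,\dots,d\}$, the number $\nu(4+\rho+(t-s))$ is at most the number of nonpositive eigenvalues of $(2+\rho)I-A_J-\mathrm{diag}(V_\mu|_J)$.

*Proof.* By (1), using $E_w\le I$ for the $t-s$ vertices not chosen and the center bound for the others,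
$$M\le L(P)+\mathrm{diag}(V_\mu|_J)+(t-s)I .$$
By Fact 2, $\nu(4+\rho+(t-s))$ is at most the number of eigenvalues of $L(P)+\mathrm{diag}(V_\mu|_J)$ that are $\ge4+\rho$. That is the number of nonpositive eigenvalues of
$$(4+\rho)I-L(P)-\mathrm{diag}(V_\mu|_J)=(4+\rho)I-D(P)+A_J-\mathrm{diag}(V_\mu|_J).$$
Conjugation by the diagonal matrix with entries $(-1)^j$ keeps the spectrum and the diagonal, and replaces $A_J$ by $-A_J$. Since $D(P)\le2I$, the result is $\ge(2+\rho)I-A_J-\mathrm{diag}(V_\mu|_J)$. By Fact 2 it has at most as many nonpositive eigenvalues as this last matrix. $\square$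

With $\rho=0$ and $s=c+1$ the threshold in Lemma 1 is $4+t-c-1=t+3-c$, the threshold of Theorem 1. So it suffices to show: *for $m$ centers, $2I-A_J-\mathrm{diag}(V_\mu|_J)$ has at most $m$ nonpositive eigenvalues.* Each center subtracts a matrix of rank up to three, so counting ranks would give only $3m$. We need one per center.

## Quadratic forms on the line, and a closed threshold

Let $\mathcal F$ be the space of finitely supported real sequences $(x_j)_{j\in\mathbb Z}$. For finitely supported $V:\mathbb Z\to\mathbb Z_{\ge0}$, a real $\rho\ge0$ and a finite interval $J$, put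
$$H_J=(2+\rho)I-A_J-\mathrm{diag}(V|_J),\qquad q(x)=\sum_{j\in\mathbb Z}(x_j-x_{j+1})^2+\rho\sum_jx_j^2-\sum_jV_jx_j^2 .$$
Expanding the squares gives $\sum_j(x_j-x_{j+1})^2=2\sum_jx_j^2-2\sum_jx_jx_{j+1}$. So for $x\in\mathbb R^J$, extended by $0$, we have $x^TH_Jx=q(x)$.

Suppose that $q\ge0$ on a subspace cut out by $k$ linear equations. The usual dimension count then shows that $H_J$ has at most $k$ *negative* eigenvalues. But our interval is closed, and we need to bound the *nonpositive* ones. For a general symmetric matrix this is false: the $1\times1$ zero matrix is $\ge0$ with $k=0$ equations and has one nonpositive eigenvalue. And thresholds are hit exactly, as the diamond shows. What saves us is that $q$ lives on the whole line, so we may lengthen $J$. Consider for instance $\rho=0$, $V_0=2$, $V_j=0$ otherwise. For $J=\{0\}$ we have $H_J=(0)$. For $\{0,1\}$ we get $\begin{pmatrix}0&-1\\-1&2\end{pmatrix}$, with eigenvalues $1\pm\sqrt2$: the zero eigenvalue has become negative. This always happens.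

**Lemma 2.** Suppose there are $k$ linear functionals on $\mathcal F$ such that $q\ge0$ on their common kernel $K$. Then for every finite interval $J$, $H_J$ has at most $k$ nonpositive eigenvalues.

*Proof.* Suppose not: for some $J=[a,b]$ the $(k+1)$-th smallest eigenvalue $\theta$ of $H_J$ exists and $\theta\le0$. Let $J'=[a,b+1]$ and let $\theta'$ be the $(k+1)$-th smallest eigenvalue of $H_{J'}$. Since $H_J$ is a principal submatrix of $H_{J'}$, Fact 3 gives $\theta'\le\theta$.

We claim that $\theta'<\theta$. Suppose $\theta'=\theta$. Let $W\subset\mathbb R^{J'}$ be spanned by orthonormal eigenvectors of $H_J$ for its $k+1$ smallest eigenvalues, extended by $0$ to $b+1$. Let $W'$ be spanned by orthonormal eigenvectors of $H_{J'}$ for all but its $k$ smallest eigenvalues. Then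
$$\dim W+\dim W'=(k+1)+(|J|+1-k)=|J|+2>|J'|,$$
so there is a nonzero $w\in W\cap W'$. Since $w_{b+1}=0$, the Rayleigh quotients of $w$ for $H_J$ and for $H_{J'}$ agree. The common value is $\le\theta$ because $w\in W$, and $\ge\theta'=\theta$ because $w\in W'$. So it equals $\theta$. A combination of eigenvectors with eigenvalues $\le\theta$ whose Rayleigh quotient is $\theta$ has no component with eigenvalue $<\theta$; so $w|_J$ is an eigenvector of $H_J$ for $\theta$. In the same way $w$ is an eigenvector of $H_{J'}$ for $\theta$. Row $b+1$ of $H_{J'}w=\theta w$, with $w_{b+1}=0$, reads $-w_b=0$. Now row $b$ of $H_Jw=\theta w$ reads $-w_{b-1}+(\cdots)w_b=\theta w_b$, so $w_{b-1}=0$. Row $b-1$ then gives $w_{b-2}=0$, and so on down to $w_a=0$. So $w=0$, a contradiction.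

Hence $\theta'<\theta\le0$, and $H_{J'}$ has at least $k+1$ negative eigenvalues. The span of the corresponding eigenvectors, extended by $0$, has dimension at least $k+1$. The $k$ functionals have a common zero $x\ne0$ on it. Then $x\in K$ and $q(x)=x^TH_{J'}x<0$, a contradiction. $\square$

Next comes the slack at a cut, made precise. The functionals are $x\mapsto x_j$ for $j$ in a set $Z$ of deleted sites.

**Lemma 3 (criterion).** Let $\rho\ge0$ be an integer and let $Z\subset\mathbb Z$ be finite such that every $j\notin Z$ satisfies
$$V_j\le\rho+|\{j-1,j+1\}\cap Z| .\tag{3}$$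
Then $q\ge0$ on $\{x\in\mathcal F:x_j=0\ \forall j\in Z\}$. So, by Lemma 2, every $H_J$ has at most $|Z|$ nonpositive eigenvalues.

*Proof.* Let $x$ vanish on $Z$. In $\sum_j(x_j-x_{j+1})^2$ keep only the edges $\{j,j+1\}$ with exactly one end in $Z$. Such an edge contributes the square of $x$ at its other end. So
$$\sum_j(x_j-x_{j+1})^2\ge\sum_{j\notin Z}|\{j-1,j+1\}\cap Z|\,x_j^2,$$
and $q(x)\ge\sum_{j\notin Z}\big(|\{j-1,j+1\}\cap Z|+\rho-V_j\big)x_j^2\ge0$ by (3). $\square$

For one center at $0$ and $\rho=0$ we have $V=(1,1,1)$ on $-1,0,1$. The set $Z=\{0\}$ works: the sites $\pm1$ have $V=1$ and one deleted neighbor, and all other sites have $V=0$. One center costs one site, not three.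

## One deleted site per center

**Lemma 4.** For every $\mu$ of total $m$ and every finite interval $J$, $2I-A_J-\mathrm{diag}(V_\mu|_J)$ has at most $m$ nonpositive eigenvalues.

We look for $Z$ with $|Z|\le m$ that satisfies (3) with $\rho=0$. Deleting the set of centers fails as soon as a center is repeated: for $\mu(0)=2$ we have $V=(2,2,2)$, and with $Z=\{0\}$ the site $1$ has $V=2$ but only one deleted neighbor. However, we may now delete two sites, and $Z=\{-1,1\}$ works: site $0$ has $V=2$ and two deleted neighbors. For $\mu(0)\ge3$ we can afford all of $-1,0,1$.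

These recipes can interfere. With $\mu(0)=2$, $\mu(1)=1$ we have $V=(2,3,3,1)$ on $-1,\dots,2$. The recipes delete $\{-1,1\}$ for the double center and $\{1\}$ for the single one. Site $0$ now has $V=3$ and only two deleted neighbors, so (3) fails. But site $1$ was used twice, so we have spent two deletions out of three. Spend the third on site $0$: $Z=\{-1,0,1\}$ satisfies (3), since site $2$ has $V=1$ and one deleted neighbor. The proof shows that every failure comes with such a saving.

*Proof.* **Step 3: construct $Z$.** This step turns the recipes and the repair into a definition. For $\mu(i)\ge1$ let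
$$S_i=\{i\}\ \text{if }\mu(i)=1,\qquad S_i=\{i-1,i+1\}\ \text{if }\mu(i)=2,\qquad S_i=\{i-1,i,i+1\}\ \text{if }\mu(i)\ge3 .$$
Then $|S_i|\le\mu(i)$. Let $Z_0=\bigcup_iS_i$. Let $B$ be the set of $j\notin Z_0$ with $\mu(j)=2$ and at least one of $\mu(j-1)=1$, $\mu(j+1)=1$. Put $Z=Z_0\cup B$.

**Step 4: $Z$ satisfies (3) with $\rho=0$.** This step makes Lemma 3 applicable. Let $j\notin Z$. If $\mu(j)=1$ or $\mu(j)\ge3$, then $j\in S_j\subset Z_0$; so $\mu(j)\in\{0,2\}$. If $\mu(j-1)\ge2$ or $\mu(j+1)\ge2$, then $j$ lies in $S_{j-1}$ or $S_{j+1}$; so $\mu(j\pm1)\le1$.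

If $\mu(j)=0$, then $V_\mu(j)=\mu(j-1)+\mu(j+1)$ is the number of neighbors $i$ of $j$ with $\mu(i)=1$. Each of them lies in $S_i\subset Z$, so (3) holds at $j$.

If $\mu(j)=2$, then $j\notin B$ says that neither neighbor has multiplicity $1$, so $\mu(j\pm1)=0$. Hence $V_\mu(j)=2$, and both $j-1$ and $j+1$ lie in $S_j\subset Z$. So (3) holds at $j$.

**Step 5: $|Z|\le m$.** This step pays for $B$ with the overlaps among the sets $S_i$. For $y\in Z_0$ let $n(y)=|\{i:y\in S_i\}|\ge1$. Counting pairs,
$$|Z_0|=\sum_i|S_i|-\sum_{y\in Z_0}(n(y)-1)\le m-\sum_{y\in Z_0}(n(y)-1).$$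
For each $j\in B$ choose $\varphi(j)\in\{j-1,j+1\}$ with $\mu(\varphi(j))=1$. Fix $y$ in the image of $\varphi$. Since $\mu(y)=1$, we have $y\in S_y$, so $y\in Z_0$. For each $j$ with $\varphi(j)=y$ we have $\mu(j)=2$ and $y\in\{j-1,j+1\}=S_j$, and $j\ne y$. So $y$ lies in at least $1+|\varphi^{-1}(y)|$ of the sets, that is, $|\varphi^{-1}(y)|\le n(y)-1$. Summing over $y$ gives $|B|\le\sum_{y\in Z_0}(n(y)-1)$. Hence $|Z|\le|Z_0|+|B|\le m$, and Lemma 3 finishes the proof. $\square$

**Proof of Theorem 1.** The hypothesis $d\le n-2-c$ is $t\ge c+1$. Apply Lemma 1 with $\rho=0$ and $s=c+1\le t$. The threshold is $4+t-(c+1)=t+3-c=n-d+2-c$, and $\mu$ has total $c+1$. By Lemma 4, $\nu(n-d+2-c)\le c+1$. By (2), $m_G[n-d+2-c,n]\le t+c+1=n-d+c$. $\blacksquare$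

## Four or more centers: raising the form by one saves two

For Theorem 2(a) we want $\nu(t+3-c)\le c$. Keep $s=c+2$ centers instead of $c+1$: the threshold allows this if $\rho=1$, since $4+1+t-(c+2)=t+3-c$. Now we must save two.

**Lemma 5.** If $\mu$ has total $m\ge4$, then for every finite interval $J$, $3I-A_J-\mathrm{diag}(V_\mu|_J)$ has at most $m-2$ nonpositive eigenvalues.

The condition $m\ge4$ is needed. For three centers at $0$ and $J=\{-1,0,1\}$ the matrix is $-A_J$, with eigenvalues $-\sqrt2,0,\sqrt2$, so two are nonpositive, not one. For four centers at $0$ it is $-I-A_J$, with eigenvalues $-1-\sqrt2,-1,-1+\sqrt2$: two nonpositive, as claimed. But here deletion of sites fails: all three sites have $V=4>1+2$, so (3) with $\rho=1$ would force three deletions. The positive direction is $(1,-\sqrt2,1)$, which is not a coordinate direction. So we shall impose that $x$ be proportional to $(1,-2,1)$ on these sites; this is two linear conditions, and Lemma 2 accepts any functionals.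

*Proof.* **Step 6: two centers $a,b$ with $|a-b|\ge3$.** This step removes the case of spread-out centers. The sets $\{a-1,a,a+1\}$ and $\{b-1,b,b+1\}$ are disjoint, so the sum of their indicators is $\le1$. Hence the matrix is $\ge2I-A_J-\mathrm{diag}(V_{\mu'}|_J)$, where $\mu'$ is $\mu$ with one copy each of $a$ and $b$ removed. By Fact 2 and Lemma 4 with total $m-2$, we are done.

**Step 7: set up the remaining case.** This step reduces to a finite list. Now any two centers differ by at most $2$, so all lie among three consecutive integers. Translate so that these are $1,2,3$, with multiplicities $p,q,u$, where $p+q+u=m$. (In this proof the letter $q$ for a multiplicity occurs only in the triple $(p,q,u)$ and in sums with $p$ or $u$; the quadratic form is always written $q(x)$.) Then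
$$V=(p,\ p+q,\ m,\ q+u,\ u)\quad\text{on the sites }0,1,2,3,4,$$
and $V=0$ elsewhere. Translation and reflection are harmless, because the hypotheses of Lemmas 2 and 3 concern all of $\mathbb Z$ and $J$ is arbitrary. We take $\rho=1$, so (3) reads $V_j\le1+|\{j-1,j+1\}\cap Z|$ for $j\notin Z$.

**Step 8: $m\ge5$.** This step finds sets $Z$ with $|Z|\le m-2$ that satisfy (3).

If $m\ge7$, take $Z=\{0,1,2,3,4\}$; it has $5\le m-2$ elements, and $V=0$ outside it.

If $m=6$, four sites are allowed. If $p\le2$, take $Z=\{1,2,3,4\}$: site $0$ has $V=p\le2$ and one deleted neighbor. If $u\le2$, take $Z=\{0,1,2,3\}$ by symmetry. Otherwise $p,u\ge3$, so $(p,q,u)=(3,0,3)$ and $V=(3,3,6,3,3)$; then $Z=\{0,2,3,4\}$ works, since site $1$ has $V=3$ and two deleted neighbors.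

If $m=5$, three sites are allowed. If $p,u\le2$, take $Z=\{1,2,3\}$: the sites $0$ and $4$ have $V\le2$ and one deleted neighbor each. Otherwise, by reflection, $p\ge3$, so $q+u\le2$. If $u\le1$, take $Z=\{0,1,2\}$: site $3$ has $V=q+u\le2$ and one deleted neighbor, and site $4$ has $V=u\le1$. If $u=2$, then $(p,q,u)=(3,0,2)$ and $V=(3,3,5,2,2)$; take $Z=\{0,2,4\}$: the sites $1$ and $3$ have two deleted neighbors and $V=3$, $V=2$.

**Step 9: $m=4$, the cases where deletion suffices.** Two sites are allowed. Up to reflection we may take $p\ge u$ or, when $u=0$ or $p=0$, list all $q$: the triples are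
$$(4,0,0),\ (3,1,0),\ (2,2,0),\ (1,3,0),\ (0,4,0),\ (3,0,1),\ (2,1,1),\ (1,2,1),\ (2,0,2).$$
Up to translation and reflection, $(0,4,0)$ is equivalent to $(4,0,0)$, and $(1,3,0)$ to $(3,1,0)$. Condition (3) holds in the following three cases.

* $(3,0,1)$: $V=(3,3,4,1,1)$, $Z=\{0,2\}$. Site $1$: $3\le1+2$; site $3$: $1\le1+1$; site $4$: $1\le1$.
* $(2,2,0)$: $V=(2,4,4,2,0)$, $Z=\{1,2\}$. Sites $0$ and $3$: $2\le1+1$.
* $(2,1,1)$: $V=(2,3,4,2,1)$, $Z=\{1,2\}$. Sites $0$ and $3$: $2\le1+1$; site $4$: $1\le1$.

**Step 10: $m=4$, the tails.** The four triples that remain are $(4,0,0)$, $(3,1,0)$, $(1,2,1)$, $(2,0,2)$. In them no two deleted sites suffice: in $(4,0,0)$ three sites have $V=4$; in $(3,1,0)$, with $V=(3,4,4,1)$, the two sites with $V=4$ must be deleted, and then site $0$ fails; in $(1,2,1)$ and $(2,0,2)$ the middle site must be deleted, and one more site cannot repair both sides. This step prepares other functionals by bounding the part of $q(x)$ off the support of $V$. Let $V$ be supported on $[\alpha,\beta]$. Since $\rho=1$, $q(x)=\sum_j(3-V_j)x_j^2-2\sum_jx_jx_{j+1}=q_{\rm in}+R_-+R_+$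 with
$$q_{\rm in}=\sum_{j=\alpha}^{\beta}(3-V_j)x_j^2-2\sum_{j=\alpha}^{\beta-1}x_jx_{j+1},\qquad R_-=\sum_{j<\alpha}3x_j^2-2\sum_{j<\alpha}x_jx_{j+1},$$
and $R_+$ symmetric. For $j\le\alpha-2$ use $2x_jx_{j+1}\le x_j^2+x_{j+1}^2$. Each $x_j^2$ with $j\le\alpha-2$ is then charged at most twice, and $x_{\alpha-1}^2$ once. So
$$R_-\ge\sum_{j\le\alpha-2}x_j^2+2x_{\alpha-1}^2-2x_{\alpha-1}x_\alpha\ge2\big(x_{\alpha-1}-\tfrac12x_\alpha\big)^2-\tfrac12x_\alpha^2\ge-\tfrac12x_\alpha^2 .$$
In the same way $R_+\ge-\frac12x_\beta^2$.

**Step 11: $m=4$, two functionals.** This step checks $q(x)\ge0$ under two linear conditions in each of the four cases. The conditions always say that three consecutive values are proportional to $(1,-2,1)$.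

*$(4,0,0)$.* $V=(4,4,4)$, and we impose that the values on the support are $(a,-2a,a)$. The squares contribute $-(a^2+4a^2+a^2)=-6a^2$ and the products $-2(-2a^2-2a^2)=8a^2$. So $q_{\rm in}=2a^2$ and $q(x)\ge2a^2-\frac12a^2-\frac12a^2=a^2\ge0$.

*$(3,1,0)$.* $V=(3,4,4,1)$, and we impose $(a,-2a,a,y)$ with $y$ free. The squares contribute $0-4a^2-a^2+2y^2$ and the products $8a^2-2ay$. So $q_{\rm in}=3a^2-2ay+2y^2$ and
$$q(x)\ge\tfrac52a^2-2ay+\tfrac32y^2\ge0,$$
since $1\le\frac52\cdot\frac32=\frac{15}4$.

*$(1,2,1)$.* $V=(1,3,4,3,1)$, and we impose $(x_0,v,-2v,v,x_4)$ with $x_0,x_4$ free. The squares contribute $2x_0^2-4v^2+2x_4^2$ and the products $8v^2-2v(x_0+x_4)$. So $q_{\rm in}=2x_0^2+2x_4^2-2v(x_0+x_4)+4v^2$ and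
$$q(x)\ge\big(\tfrac32x_0^2-2vx_0+2v^2\big)+\big(\tfrac32x_4^2-2vx_4+2v^2\big)\ge0,$$
since $1\le\frac32\cdot2=3$.

*$(2,0,2)$.* $V=(2,2,4,2,2)$, and we impose $(x_0,v,-2v,v,x_4)$. The squares contribute $x_0^2+v^2-4v^2+v^2+x_4^2$ and the products $8v^2-2v(x_0+x_4)$. So $q_{\rm in}=x_0^2+x_4^2-2v(x_0+x_4)+6v^2$ and
$$q(x)\ge\big(\tfrac12(x_0-2v)^2+v^2\big)+\big(\tfrac12(x_4-2v)^2+v^2\big)\ge0 .$$

In each case exactly two linear conditions are imposed, so Lemma 2 applies with $k=2=m-2$. $\square$

**Proof of Theorem 2(a).** Let $2\le c\le t-2$. Apply Lemma 1 with $\rho=1$ and $s=c+2$, so that $4\le s\le t$. The threshold is $5+t-(c+2)=t+3-c$. Lemma 5 with $m=c+2$ gives $\nu(t+3-c)\le c$, and (2) gives $m_G[n-d+2-c,n]\le t+c=n-d+c-1$. $\blacksquare$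

## Cliques of twins, rows of diamonds, and double stars: proof of Theorem 3

In (i)–(iii) we have $c\le t-1$. So, by Theorem 1, to show attainment it suffices to show that $m_G[n-d+2-c,n]$ is at least the bound.

**Step 12: (i), $c=0$.** This step builds a graph with $t+1$ eigenvalues $\ge t+3$. Take the path $v_0\cdots v_d$, $d\ge2$, choose $1\le i\le d-1$, and join every vertex of a new clique $K_t$ to $v_{i-1},v_i,v_{i+1}$. Each new vertex has the same closed neighborhood as $v_i$. Sending the new vertices to $v_i$ maps edges to edges or to single vertices, so distances between path vertices do not change; and a new vertex has the same distance as $v_i$ to every vertex other than itself and $v_i$, while twins have distance $1$. So the diameter is $d$, and $n=d+1+t$.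

Let $Q$ be the $(t+1)$-clique formed by $K_t$ and $v_i$. The subgraph induced on $Q\cup\{v_{i-1},v_{i+1}\}$ has $t+3$ vertices, and its only missing edge is $v_{i-1}v_{i+1}$. Let $U$ be the space of zero-sum vectors on these vertices that are equal at $v_{i-1}$ and $v_{i+1}$; its dimension is $t+1$. The Laplacian of the complement vanishes on $U$, so by Fact 4 the subgraph has the eigenvalue $t+3$ on $U$. Extend by $0$: since $L(G)$ dominates the Laplacian of the subgraph, $z^TL(G)z\ge(t+3)|z|^2$ on $U$. By Fact 1, $m_G[t+3,n]\ge t+1=n-d$, and the threshold for $c=0$ is $t+3$.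

**Step 13: (ii), $c=1$, $d\ge4$, $t\ge2$.** This step finds one more vector in the same graph. Choose $2\le i\le d-2$. Let $y$ be $1$ at $v_{i-1}$, $-1$ at $v_{i+1}$, and $0$ elsewhere. Both $v_{i-1}$ and $v_{i+1}$ have degree $t+2$: their neighbors are $Q$ and one further path vertex. They are not adjacent, so $y^TLy=2(t+2)=(t+2)|y|^2$, where $L=L(G)$. Each vertex of $Q$ is adjacent to both, so $Ly$ vanishes on $Q$; and $Ly$ takes the opposite values $\pm(t+2)$ at $v_{i-1},v_{i+1}$. A vector $z\in U$ is supported on $Q\cup\{v_{i-1},v_{i+1}\}$ and equal at $v_{i-1},v_{i+1}$, so $z^TLy=0=z^Ty$. Hence on $U\oplus\mathbb Ry$, of dimension $t+2$, the form of $L$ is $\ge(t+2)|\cdot|^2$. So $m_G[t+2,n]\ge t+2=n-d+1$, as required.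

**Step 14: (ii), $c=1$, $d=2$, $t\ge2$: not attained.** This step looks at the complement. Threshold and bound are both $n-1$. Suppose $m_G[n-1,n]=n-1$. The eigenvalue $0$ is not counted, so every eigenvalue of $L(G)$ on $\mathbf 1^\perp$ is $\ge n-1$, and by Fact 4 all eigenvalues of $L(\overline G)$ are $\le1$. But $d=2$, so $\overline G$ has an edge, and $L(\overline G)\ge L(K_2)$, padded with isolated vertices, has an eigenvalue $\ge2$. This is a contradiction.

**Step 15: (ii), $c=1$, $d=3$, $t\ge2$: not attained.** This step finds a double star in the complement. Here $n=t+4\ge6$, and threshold and bound are both $n-2$. Suppose $m_G[n-2,n]=n-2$. Then $n-2$ of the $n-1$ eigenvalues of $L(G)$ on $\mathbf 1^\perp$ are $\ge n-2$, so at most one eigenvalue of $L(\overline G)$ exceeds $2$.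

The vertices $v_0,v_3$ have distance $3$ in $G$. So they are adjacent in $\overline G$, and, having no common neighbor in $G$, every other vertex is adjacent in $\overline G$ to $v_0$ or to $v_3$. Moreover $v_1$ is adjacent in $\overline G$ to $v_3$ and not to $v_0$, and $v_2$ to $v_0$ and not to $v_3$. Hence $\overline G$ contains a spanning double star: two adjacent centers $v_0,v_3$, one with $a$ leaves and the other with $b$ leaves, where $a\ge b\ge1$ and $a+b=n-2\ge4$. (Here "center" has its usual meaning for stars.)

If $b\ge2$, then $\overline G$ contains $K_{1,a}\cup K_{1,b}$, which has the eigenvalues $a+1,b+1\ge3$. By Facts 2 and 4, $L(\overline G)$ has two eigenvalues $>2$, a contradiction.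

If $b=1$, then $a\ge3$. The double star contains $K_{1,a}\cup K_2$, which has the eigenvalues $a+1$ and $2$, so the second largest eigenvalue of the double star is $\ge2$. We show that $2$ is not an eigenvalue of it. Let an eigenvector for $2$ have value $x$ at the center with $a$ leaves, $y$ at the other center, $\ell$ at a leaf of the first and $u$ at the leaf of the second. The leaf equations $\ell-x=2\ell$ and $u-y=2u$ give $\ell=-x$ and $u=-y$. The equation at the first center is $(a+1)x+ax-y=2x$, that is, $y=(2a-1)x$. The equation at the second is $2y-x-u=2y$, that is, $y=x$. Since $a\ge3$, we get $x=0$, and everything vanishes. So the second largest eigenvalue of the double star is $>2$, hence $L(\overline G)$ has two eigenvalues $>2$, a contradiction.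

**Step 16: (iii), $c=t-1$, $d\ge\max\{2,3t-1\}$.** This step packs $t$ disjoint diamonds. Take the path $v_0\cdots v_d$, and for $k=1,\dots,t$ add a vertex $w_k$ adjacent to $v_{3k-3},v_{3k-2},v_{3k-1}$; the indices go up to $3t-1\le d$. Each $w_k$ has the same closed neighborhood as $v_{3k-2}$, so the diameter is $d$ as in Step 12. The vertices $v_{3k-3},v_{3k-2},v_{3k-1},w_k$ form a $K_4-e$, and these $t$ diamonds are disjoint. Each has the eigenvalues $4,4,2,0$. Hence $m_G[4,n]\ge2t$. Here $n-d+2-c=t+3-(t-1)=4$ and $n-d+c=t+1+(t-1)=2t$.

**Step 17: (iv), $c=t$.** This step uses only the path. We have $n-d+2-c=3$ and $n-d+c=2t+1$. Since $L(G)\ge L(P_{d+1}\cup tK_1)$, $m_G[3,n]$ is at least the number of $k\in\{1,\dots,d\}$ with $2-2\cos\frac{\pi k}{d+1}\ge3$. This condition says $\cos\frac{\pi k}{d+1}\le-\frac12$, that is, $k\ge\frac{2(d+1)}3$. The number of such $k$ is $(d+1)-\big\lceil\frac{2(d+1)}3\big\rceil=\big\lfloor\frac{d+1}3\big\rfloor$. If $d\ge6t+5$, this is $\ge2t+2>2t+1$. This holds for every $G$ with these parameters.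

**Step 18: the consequence.** This step combines the parts. Let $0\le c\le t-1$. If $c\notin\{0,1,t-1\}$, then $2\le c\le t-2$, and Theorem 2(a) excludes attainment for every $d$. If $c=0$, use (i). If $c=1\le t-1$, then $t\ge2$, and (ii) applies with any $d\ge4$. If $c=t-1$, use (iii) with any $d\ge\max\{2,3t-1\}$. $\blacksquare$
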